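# Scalar-flat extensions of Bartnik boundary data with arbitrarily small ADM mass

## 1. Closing off a Schwarzschild exterior when matter is allowed

A compact body $\Omega$ sits in an otherwise unknown space. We remember only the metric of its boundary and the mean curvature of that boundary, and we are free to choose the space outside. How small can the total mass measured at infinity be? We start with a case that takes a few lines, and then see which part of the argument is lost in general.

**Definition 1.1 (asymptotically flat, ADM mass).** An AF 3-manifold is a connected Riemannian 3-manifold $(M,g)$, possibly with compact boundary, with one end, on which there are coordinates $x$ with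
$$|\partial^k(g_{ab}-\delta_{ab})|\le C|x|^{-\tau-k},\qquad k=0,1,2,\quad \tau>\tfrac12. \tag{1.1}$$
Its mass is
$$m_{ADM}=\frac1{16\pi}\lim_{r\to\infty}\oint_{|x|=r}(\partial_ag_{ab}-\partial_bg_{aa})\frac{x_b}{|x|}\,dA .$$

Suppose that near infinity $g=u^4\delta$, where $u$ is $\delta$-harmonic and $u=1+\frac m{2|x|}+O(|x|^{-2})$; the expansion of a harmonic function may be differentiated. Then $g_{ab}=\psi\delta_{ab}$ with $\psi=1+\frac{2m}{|x|}+O(|x|^{-2})$, and $\partial_ag_{ab}-\partial_bg_{aa}=-2\partial_b\psi$. The flux is $\frac1{16\pi}\cdot\frac{4m}{r^2}\cdot4\pi r^2+o(1)$, so $m_{ADM}=m$.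

More generally, let $u=\varepsilon+c|x|^{-1}+O(|x|^{-2})$ be harmonic near infinity with $\varepsilon>0$. In the coordinate $X=\varepsilon^2x$,
$$u^4|dx|^2=\bigl(1+\varepsilon c|X|^{-1}+O(|X|^{-2})\bigr)^4|dX|^2,\qquad\text{so}\qquad m_{ADM}=2\varepsilon c. \tag{1.2}$$
A conformal factor that is small at infinity therefore gives small mass.

We use the conformal formulas in dimension 3. With $L_g=-8\Delta_g+R_g$ and $w>0$,
$$R(w^4g)=w^{-5}L_gw,\qquad H(w^4g)=w^{-2}\bigl(H(g)+4w^{-1}\partial_nw\bigr), \tag{1.3}$$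
where mean curvature is normalized so that $H=2$ for $S^2(1)\subset\mathbb R^3$.

**Example 1.2 (the easy case).** *Let $m>0$ and $g=(1+\frac m{2|x|})^4\delta$ on $\{|x|\ge1\}$. For every $\rho>1$ and $\epsilon>0$ there is an AF metric on $\{|x|\ge 1\}$ with $R\ge0$, equal to $g$ on $\{1\le|x|\le\rho\}$, with mass in $(0,\epsilon)$.*

For radial $u=f(r)/r$ we have $\Delta u=f''/r$. The given metric has $f=r+\frac m2$. Keep this $f$ for $r\le\rho$, let $f'$ decrease smoothly from $1$ to a number $\varepsilon\in(0,1)$ on $[\rho,\rho+1]$, and let $f'=\varepsilon$ afterwards. Then $f>0$ and $f''\le0$, so $R(u^4\delta)=-8u^{-5}\Delta u\ge0$. For $r\ge\rho+1$ we have $u=\varepsilon+c/r$ with $c=f(\rho+1)-\varepsilon(\rho+1)$. Since $\rho+\frac m2+\varepsilon\le f(\rho+1)\le\rho+1+\frac m2$, we get $0<c\le\rho+1+\frac m2$. By (1.2) the mass is $2\varepsilon c$, which is positive and tends to $0$ as $\varepsilon\to0$.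

Geometrically, a shell of matter bends the space back on itself until only a tiny neck remains, and a nearly massless end is attached behind the neck. The neck contains a minimal sphere (at $|X|=\varepsilon c$, that is $r=c/\varepsilon$, which exceeds $\rho+1$ for small $\varepsilon$), so the construction is only of interest if minimal surfaces are allowed.

What changes in general? We want $R=0$ exactly, so there may be no matter shell, and we want to start from an arbitrary extension and not from Schwarzschild.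

## 2. Vacuum extensions of Bartnik data

Let $\Omega$ be a compact connected 3-manifold with connected boundary and a smooth metric $g_\Omega$ with $R_{g_\Omega}\ge0$. Put $\gamma=g_\Omega|_{\partial\Omega}$ and let $H$ be the mean curvature of $\partial\Omega$ with respect to the outward normal. The pair $(\gamma,H)$ is the Bartnik boundary data of $\Omega$. Let $\mathcal P_{(\gamma,H)}$ be the set of smooth AF manifolds $(M,g)$ with $R_g\ge0$ and $\partial M=\partial\Omega$ that induce $(\gamma,H)$ on $\partial M$, where the mean curvature is taken with respect to the normal into $M$. Put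
$$\mathcal C_{(\gamma,H)}=\{(M,g)\in\mathcal P_{(\gamma,H)}:R_g=0\},\qquad m_B^0(\Omega)=m_B^0(\gamma,H)=\inf\{m_{ADM}(M,g):(M,g)\in\mathcal C_{(\gamma,H)}\}.$$
These are the solutions of the time-symmetric vacuum constraint equations with the given data. No condition excluding minimal surfaces is imposed. We take as known that $m_B^0(\Omega)\ge0$, by the positive mass theorem with corners.

The problem comes from Michael T. Anderson, "Recent progress and problems on the Bartnik quasi-local mass", arXiv:1903.03822 (2019). The conjecture is that $m_B^0(\Omega)=0$ only if $\Omega$ is locally flat. It is false, and we shall see that $m_B^0(\Omega)$ takes only the values $0$ and $+\infty$.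

**Theorem 2.1.** Let $(N,g)$ be a smooth AF 3-manifold (with or without compact boundary) with $R_g=0$ outside a compact set $C_0$. For every compact $C_1\supset C_0$ and every $\epsilon>0$ there is a smooth AF metric $\tilde g$ on $N$ with $\tilde g=g$ on $C_1$, $R_{\tilde g}=0$ on $N\setminus C_1$, and $0<m_{ADM}(\tilde g)<\epsilon$.

**Corollary 2.2.** (a) If $\mathcal C_{(\gamma,H)}\ne\emptyset$, the infimum of $m_{ADM}$ over $\mathcal C_{(\gamma,H)}$ is $\le0$. Hence, for $\Omega$ with $R_{g_\Omega}\ge0$: $m_B^0(\Omega)=0$ if and only if $\mathcal C_{(\gamma,H)}\ne\emptyset$, and otherwise $m_B^0(\Omega)=\inf\emptyset=+\infty$.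
(b) The conjecture is false: there are counterexamples in which $\Omega$ is a rotationally symmetric ball with $H>0$ and $g_\Omega$ is arbitrarily $C^\infty$-close to the flat unit ball.

**Proof of Corollary 2.2 from Theorem 2.1.** (a) Take $(M,g)\in\mathcal C_{(\gamma,H)}$, $C_0=\emptyset$, and $C_1$ a compact collar of $\partial M$. The metric $\tilde g$ agrees with $g$ on $C_1$, so it induces the same boundary data. It is scalar flat on $C_1$ because $g$ is, and scalar flat off $C_1$ by the theorem. So $\tilde g\in\mathcal C_{(\gamma,H)}$, with mass $<\epsilon$. Combine this with $m_B^0(\Omega)\ge0$.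

(b) Let $0<m<2$. Let $\mu\ge0$ be smooth, radial, supported in $B_{1/2}\subset\mathbb R^3$, with $\int\mu=2\pi m$, and put $u(x)=1+\int\frac{\mu(y)}{4\pi|x-y|}dy$. Then $u$ is smooth, $-\Delta u=\mu$, and $u=1+\frac m{2|x|}$ for $|x|\ge\frac12$. Let $\Omega=(\overline{B_1},u^4\delta)$. By (1.3), $R=8u^{-5}\mu\ge0$ and $R\not\equiv0$, so $\Omega$ is not locally flat, and
$$H=u^{-3}(2u+4u')|_{r=1}=\frac{2(1-\frac m2)}{(1+\frac m2)^3}>0.$$
The Schwarzschild exterior $(\{|x|\ge1\},u^4\delta)$ is AF and scalar flat and continues $\Omega$ smoothly, so it lies in $\mathcal C_{(\gamma,H)}$. By (a), $m_B^0(\Omega)=0$. With $\mu=m\mu_1$, $\mu_1$ fixed and $m\to0$, $\Omega$ tends smoothly to the flat ball. $\square$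

If $C_1$ is taken to be the union of a collar and a prescribed compact set, the same argument gives extensions of arbitrarily small positive mass that agree with a given $(M,g)\in\mathcal C_{(\gamma,H)}$ on that set.

**Reduction.** In Theorem 2.1 choose $r_*$ so large that $\{|x|\ge r_*\}$, in the AF chart, is disjoint from $C_1$. It suffices to modify $g$ on $\{|x|\ge r_*\}$ and to leave it unchanged near $|x|=r_*$. Scaling coordinates and metric multiplies masses by a fixed factor. So from now on
$$M=\{x\in\mathbb R^3:|x|\ge1\},\qquad g\ \text{smooth up to }\partial M,\ \text{AF},\ R_g=0, \tag{2.1}$$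
and we must find, for every $\epsilon>0$, a scalar-flat AF metric on $M$ equal to $g$ near $\partial M$ with mass in $(0,\epsilon)$. We write $S_R=\{|x|=R\}$. $C$ denotes constants independent of the varying parameters unless indicated.

## 3. Rigid vacuum ansätze, a shell model, and the obstruction to cutting off

**Radial metrics.** The first thing to try is to copy Example 1.2 in vacuum with $g=ds^2+r(s)^2g_{S^2}$. Here $R=2r^{-2}(1-r'^2-2rr'')$. The function $m(s)=\frac r2(1-r'^2)$ satisfies $m'=\frac{r'}2(1-r'^2-2rr'')=\frac14r^2r'R$. If $R=0$ then $m$ is constant, and the end is Schwarzschild of mass $m=\frac r2(1-\frac14r^2H^2)$ evaluated on the boundary, since $H=2r'/r$. For the data of Corollary 2.2(b) every radial vacuum extension therefore has mass exactly $m$. Rotational symmetry must be broken.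

**Conformal changes of a scalar-flat background.** Next one tries $w^4g$ with $\Delta_gw=0$. To keep $(\gamma,H)$ we need $w=1$ and, by (1.3), $\partial_nw=0$ on $\partial M$. Then $w-1$ is harmonic with zero Cauchy data, so $w\equiv1$ by unique continuation (the argument is written out in Lemma 5.2). The background metric must change as well.

**A shell model.** In Example 1.2 the equation was $-\Delta u=$ (something nonnegative). If the background has scalar curvature $R<0$ somewhere, then $L_gw=0$ reads $-8\Delta w=|R|w$ there, so negative curvature of the background plays the role of matter while $w^4g$ has $R=0$. Here is a model with an explicit answer. On $\{|x|\ge1\}$ in flat space solve $\Delta w+t\,\delta_{S_\rho}w=0$ with $w=1$ on $S_1$ and $w\to0$ at infinity. Radially, $w=a+b/r$ for $r<\rho$ and $w=c/r$ for $r>\rho$. The conditions are $a+b=1$, $a\rho+b=c$, and the jump $-\frac c{\rho^2}+\frac b{\rho^2}=-t\frac c\rho$. The last two give $a=tc$, hence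
$$a=\frac t{1-t(\rho-1)}.$$
As $t$ runs over $[0,\frac1{\rho-1})$, the number $a$ increases from $0$ to $\infty$. At $t=1/\rho$ we get $a=1$, $b=0$: the solution is exactly $1$ inside the shell although it tends to $0$ at infinity. With $h=1/r$, the harmonic function with boundary value $1$, the solution inside is $w=h+a(1-h)$. Adding a tiny solution that tends to $\varepsilon$ at infinity makes (1.2) applicable. For $t\le0$ (positive scalar curvature) we would have $a\le0$.

In the true problem we insert an actual metric with negative total scalar curvature far out. The solution will then be close to $1$ near $\partial M$, but not equal to $1$.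

**Cutting off.** Let $v=w-1$ have size $\nu$ on a shell $V$, and let $\chi$ be a cutoff with $\chi=0$ near the inner and $\chi=1$ near the outer boundary. Then $\hat g=(1+\chi v)^4g$ interpolates between $g$ and $w^4g$, at the price $R(\hat g)=O(\nu)$ in $V$. One would like to remove this error by a tensor $k$ of size $O(\nu)$ supported in $V$. This can fail. Take $g=\delta$ and $v=\frac\mu{2|x|}$, and suppose $\|k\|_{C^2}\le C\mu$ and $R(\hat g+k)=0$. The linearization of $R$ at $\hat g$ is $P_{\hat g}$, and its adjoint satisfies $P_{\hat g}^*1=-\mathrm{Ric}_{\hat g}=O(\mu)$. So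
$$0=\int_V\bigl(R(\hat g)+P_{\hat g}k\bigr)dV_{\hat g}+O(\mu^2)=-8\int_V\Delta(\chi v)\,dx+O(\mu^2)=-8\oint\partial_nv\,dA+O(\mu^2)=16\pi\mu+O(\mu^2),$$
where the surface integral is over the outer boundary of $V$. This is impossible for small $\mu\neq0$. The functions $f$ with $P_g^*f=0$ (here $f=1$) are the obstruction. They form a space $K$ of finite dimension $d\le4$. We meet $d$ scalar conditions, so we want $d$ further parameters besides $t$. They will be perturbations of the boundary values of $w$ on $\partial M$. Those values never appear in the final metric, because near $\partial M$ we return to $g$ anyway. The dependence on $t$ is known only to be continuous, so the $d+1$ equations will be solved by a degree argument.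

## 4. Positive harmonic functions on $(M,g)$

The purpose of this section is to classify the positive harmonic functions with given boundary values. All limits of our solutions $w$ will be of this kind.

**The energy space.** Let $E$ be the completion of $C_c^\infty(\{|x|>1\})$ in $\|z\|_E^2=\int|\nabla z|^2dx$. On each ray, $\int_1^\infty z^2dr=-2\int_1^\infty r\,z\,\partial_rz\,dr\le2(\int z^2dr)^{1/2}(\int r^2(\partial_rz)^2dr)^{1/2}$. This gives Hardy's inequality
$$\int_{|x|\ge1}|x|^{-2}z^2dx\le4\int|\nabla z|^2dx\qquad(z\in E). \tag{4.1}$$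
Moreover
$$E=\{z\in H^1_{loc}(M):\nabla z\in L^2,\ |x|^{-1}z\in L^2,\ z|_{\partial M}=0\}. \tag{4.2}$$
The inclusion "$\subset$" follows from (4.1). Conversely, let $z$ be in the right side, and multiply by cutoffs with gradient $\le C|x|^{-1}$ on $\{R\le|x|\le2R\}$, equal to $1$ inside and $0$ outside. The extra term is bounded in $L^2$ by $C\||x|^{-1}z\|_{L^2(R\le|x|\le2R)}\to0$, so $z$ is a limit of compactly supported $H^1$ functions with zero trace, and these are limits of $C_c^\infty$ functions. By (4.2), if $\eta$ is smooth with compact support in $M$, $z\in E$, and $\eta+z\ge0$ on $\partial M$, then $\min(\eta+z,0)\in E$.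

The metric $g$ is uniformly equivalent to $\delta$. For $\phi\in C^\infty(\partial M)$ let $\eta_\phi$ be a smooth extension supported in $\{|x|<2\}$, linear in $\phi$.

**Lemma 4.1.** There is a unique $g$-harmonic $h_\phi$ with $h_\phi=\phi$ on $\partial M$ and $h_\phi-\eta_\phi\in E$. It is smooth up to $\partial M$, tends to $0$ at infinity, and $h_\phi\ge0$ if $\phi\ge0$. The function $h:=h_1$ satisfies $0<h<1$ in the interior. For all $\phi,\psi$,
$$\oint_{\partial M}(h_\psi\partial_nh_\phi-h_\phi\partial_nh_\psi)=0. \tag{4.3}$$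

*Proof.* Lax–Milgram on $E$ gives existence and uniqueness, and elliptic regularity gives smoothness. If $\phi\ge0$, testing with $\min(h_\phi,0)\in E$ gives $\int|\nabla\min(h_\phi,0)|^2=0$, so $h_\phi\ge0$. For the decay, rescale $\{R/2\le|x|\le2R\}$ to unit size, where the operator is uniformly elliptic in divergence form with constants independent of $R$. Moser's estimate gives
$$\sup_{S_R}|h_\phi|^2\le CR^{-3}\int_{R/2\le|x|\le2R}h_\phi^2\,dx\le CR^{-1}\int_{|x|\ge R/2}|x|^{-2}h_\phi^2\,dx\to0.$$
The maximum principle gives $0<h<1$. Finally, let $n$ be the $g$-unit normal into $M$. Testing $\int\langle\nabla h_\phi,\nabla z\rangle_g=0$ with $z=h_\psi-\eta_\psi\in E$ gives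
$$\int\langle\nabla h_\phi,\nabla h_\psi\rangle=\int\langle\nabla h_\phi,\nabla\eta_\psi\rangle=-\oint_{\partial M}h_\psi\partial_nh_\phi.$$
The left side is symmetric in $\phi,\psi$, which is (4.3). $\square$

For $g=\delta$ we have $h=1/|x|$.

**Lemma 4.2 (Liouville).** If $w>0$ is $g$-harmonic on $M$, smooth up to $\partial M$, with $w=\phi$ on $\partial M$, then $w=h_\phi+b(1-h)$ for some $b\ge0$.

*Proof.* **Step 1: $w\ge h_\phi$.** Let $p_R$ be harmonic in $\{1\le|x|\le R\}$ with $p_R=\phi$ on $\partial M$ and $p_R=0$ on $S_R$. By the maximum principle $p_R$ increases with $R$, $p_R\le w$ and $p_R\le h_\phi$. The limit $p$ is harmonic. It is continuous up to $\partial M$ with $p=\phi$ there, because $p_2\le p\le h_\phi$ near $\partial M$. Since $0\le h_\phi-p\le h_\phi\to0$ at infinity and $h_\phi-p=0$ on $\partial M$, we get $p=h_\phi$. Hence $h_\phi\le w$.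

**Step 2: subtract the multiple of $1-h$.** Let $z=w-h_\phi\ge0$, $k=1-h$, $m(R)=\min_{S_R}z$. On $S_R$, $z\ge m(R)\ge m(R)k$, and both $z$ and $k$ vanish on $\partial M$. So $z\ge m(R)k$ on $\{|x|\le R\}$. Evaluating at a fixed interior point shows that $m$ is bounded. Put $b=\limsup_{R\to\infty}m(R)$. Then $z\ge bk$, and $z':=z-bk\ge0$.

**Step 3: nothing is left.** At a point of $S_R$ where $z=m(R)$ we have $z'\le m(R)-b\min_{S_R}k$. As $k\to1$, $\limsup_R\min_{S_R}z'\le0$. Harnack's inequality on $S_R$, applied to $z'\ge0$ on $\{R/2\le|x|\le2R\}$ with a constant independent of $R$ by the scaling above, gives $\max_{S_R}z'\to0$. Since $z'=0$ on $\partial M$, the maximum principle gives $z'\equiv0$. $\square$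

## 5. Static potentials and their fluxes

This section describes the obstruction space $K$ and shows that boundary values on $\partial M$ control all obstructions.

Let $P_g=DR_g$, so
$$P_gk=-\Delta\,\mathrm{tr}\,k+\mathrm{div}\,\mathrm{div}\,k-\langle k,\mathrm{Ric}\rangle,\qquad P_g^*f=-(\Delta f)g+\mathrm{Hess}f-f\,\mathrm{Ric}.$$
Since $R_g=0$, $\mathrm{tr}P_g^*f=-3\Delta f+\Delta f=-2\Delta f$. Therefore
$$\mathrm{Hess}f=P_g^*f-\tfrac12\mathrm{tr}(P_g^*f)\,g+f\,\mathrm{Ric}. \tag{5.1}$$

**Definition 5.1 (static potentials).** For connected open $U\subset M$ let $K(U)=\{f:P_g^*f=0\text{ on }U\}$, equivalently $\Delta f=0$ and $\mathrm{Hess}f=f\,\mathrm{Ric}$ on $U$.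

For $g=\delta$, $K=\mathrm{span}\{1,x_1,x_2,x_3\}$ and $d=4$. For Schwarzschild with $m\ne0$ write $g=ds^2+r(s)^2g_{S^2}$, $r'^2=1-\frac{2m}r$, $r''=\frac m{r^2}$, on a region where $r'>0$. Then $\mathrm{Ric}(\partial_s,\partial_s)=-\frac{2r''}r=-\frac{2m}{r^3}$, and unit tangential vectors have $\mathrm{Ric}=-\frac{r''}r+\frac{1-r'^2}{r^2}=\frac m{r^3}$. For $f=r'$ we have $f'=\frac m{r^2}$, $f''=-\frac{2m}{r^3}f$, and the tangential Hessian is $\frac{r'}rf'=\frac m{r^3}f$, so $f\in K$. There is nothing else. The mixed component of $\mathrm{Hess}f=f\,\mathrm{Ric}$ gives $f=r(s)a(\omega)+b(s)$ on product regions. The $ss$-component gives $3r''a=-(b''+2r''b/r)$, so $a$ is constant. The tangential component of the resulting radial $f$ is the first-order equation $\frac{r'}rf'=\frac m{r^3}f$. So $d=1$.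

The equation $\mathrm{Hess}f=f\,\mathrm{Ric}$ is a linear ODE for $(f,\nabla f)$ along curves. Consequently $\dim K(U)\le4$, an element vanishing on an open set vanishes, and elements extend smoothly to the boundary of smooth domains, including $\partial M$ (solve along rays up to the boundary).

**Choice of the shell.** Let $V_{\delta,R}=\{1+\delta<|x|<R\}$. Choose $(\delta_1,R_1)$ for which $\dim K(V_{\delta,R})$ is minimal. For $\delta\le\delta_1$, $R\ge R_1$, restriction $K(V_{\delta,R})\to K(V_{\delta_1,R_1})$ is injective and the target has minimal dimension, so it is an isomorphism. Hence each element of $K(V_{\delta_1,R_1})$ extends to all of $\mathrm{int}M$, and $K(V_{\delta,R})$ is the restriction of $K:=K(\mathrm{int}M)$. Fix $0<\delta_0<\delta_1$, $R_0>R_1$ with $1+\delta_0<2<R_0$, and for small $s_0>0$ put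
$$V=V_{\delta_0,R_0},\quad V_s=V_{\delta_0+s,R_0-s},\qquad K(V_s)=K|_{V_s}\quad(0\le s\le s_0). \tag{5.2}$$
Let $f_1,\dots,f_d$ be a basis of $K$.

**Lemma 5.1.** If $f\in K$ and $f\to0$ at infinity, then $f=0$.

*Proof.* $f$ is harmonic, so the scaled gradient estimate gives $|\nabla f|_g\to0$. Let $N(r)=\sup_{|x|\ge r}|f|$. Along a ray, $|\nabla f|_g$ is Lipschitz in $r$ and almost everywhere $\bigl|\frac d{dr}|\nabla f|_g\bigr|\le|\mathrm{Hess}f|_g|\partial_r|_g\le Cr^{-2-\tau}|f|$, because $\mathrm{Ric}=O(r^{-2-\tau})$. Integrating from infinity, $|\nabla f|_g\le C|x|^{-1-\tau}N(|x|)$. Integrating again, $N(r)\le Cr^{-\tau}N(r)$. So $N(r)=0$ for large $r$, and $f\equiv0$. $\square$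

For $v$ harmonic near $S_{R_0}$ put $\beta(v)=(\beta_1(v),\dots,\beta_d(v))$ with
$$\beta_l(v)=\oint_{S_{R_0}}(f_l\partial_nv-v\,\partial_nf_l),\qquad n\text{ pointing to infinity}. \tag{5.3}$$

**Lemma 5.2.** There are $\phi_1,\dots,\phi_d\in C^\infty(\partial M)$ such that $\beta(h_{\phi_1}),\dots,\beta(h_{\phi_d})$ is a basis of $\mathbb R^d$.

*Proof.* Otherwise the linear map $\phi\mapsto\beta(h_\phi)$ is not onto, and some $0\neq f\in K$ satisfies $\oint_{S_{R_0}}(f\partial_nh_\phi-h_\phi\partial_nf)=0$ for all $\phi$. Both functions are harmonic, so by Green's formula the integral may be taken over $\partial M$. Put $f_0=h_{f|_{\partial M}}$. By (4.3), $\oint_{\partial M}(f\partial_nh_\phi-\phi\,\partial_nf_0)=0$. Subtracting, $\oint_{\partial M}\phi\,\partial_n(f-f_0)=0$ for all $\phi$. So $f-f_0$ is harmonic with zero Cauchy data on $\partial M$. Extend $g$ smoothly across $\partial M$ and $f-f_0$ by $0$. The extension is $C^1$ and, by Green's formula, weakly harmonic, hence smooth and harmonic, and it vanishes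 on an open set. By Aronszajn's unique continuation theorem it vanishes identically. So $f=f_0\to0$ at infinity, and $f=0$ by Lemma 5.1, a contradiction. $\square$

## 6. A family of backgrounds with a tunable region of negative total curvature

We now replace the shell of Section 3 by a real metric and show that its strength can be tuned so that the solution is nearly $1$ on $\bar V$.

**The metrics.** For $\rho>R_0+4$ large let $g_\rho=g+\theta(|x|/\rho)(\delta-g)$, with a smooth cutoff $0\le\theta\le1$, $\theta=0$ on $[0,1]$, $\theta=1$ on $[2,\infty)$. Fix $0\not\equiv\Phi\in C_c^\infty(B_1)$ and put $x_\rho=(10\rho,0,0)$, $\Phi_\rho(x)=\Phi((x-x_\rho)/\rho)$. For $t\ge0$ let $g_{\rho,t}=g_\rho$ outside $B(x_\rho,\rho)$ and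
$$g_{\rho,t}=dx_1^2+e^{2t\Phi_\rho}dx_2^2+e^{-2t\Phi_\rho}dx_3^2\quad\text{in }B(x_\rho,\rho).$$
Then $g_{\rho,t}=g$ for $|x|\le\rho$, $g_{\rho,t}=\delta$ for $|x|\ge11\rho$, and the volume element does not depend on $t$.

**Lemma 6.1.** In $B(x_\rho,\rho)$, with $\varphi=t\Phi_\rho$,
$$R=-2\varphi_1^2+2\partial_2(e^{-2\varphi}\varphi_2)-2\partial_3(e^{2\varphi}\varphi_3),\qquad\int_{B(x_\rho,\rho)}R\,dV=-2t^2\rho\int(\partial_1\Phi)^2dx<0\quad(t>0). \tag{6.1}$$

*Proof.* The slices $x_1=\mathrm{const}$ have principal curvatures $\pm\varphi_1$ (up to a common sign). For $e^{2\varphi}dx_2^2+e^{-2\varphi}dx_3^2$ the Gauss curvature formula for orthogonal coordinates gives $K_\Sigma=\partial_2(e^{-2\varphi}\varphi_2)-\partial_3(e^{2\varphi}\varphi_3)$, since the area element is $1$. The Gauss equation gives $K_{23}=K_\Sigma+\varphi_1^2$. The Riccati equation along $x_1$-lines gives $K_{12}=-(\varphi_{11}+\varphi_1^2)$ and $K_{13}=\varphi_{11}-\varphi_1^2$. Then $R=2(K_{12}+K_{13}+K_{23})$ is the first formula. Since $dV=dx$,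 the divergence terms integrate to $0$, and $\int(\partial_1\Phi_\rho)^2=\rho\int(\partial_1\Phi)^2$. The last integral is positive because $\Phi$ has compact support and is not $0$. $\square$

At $t=0$, $R$ is supported in $\{\rho\le|x|\le2\rho\}$ and $|R|\le C\rho^{-2-\tau}$. Let $L_t=L_{g_{\rho,t}}$ and
$$Q_t(z,y)=\int\bigl(8\langle\nabla z,\nabla y\rangle_{g_{\rho,t}}+R_{g_{\rho,t}}zy\bigr)dV,\qquad Q_t(z)=Q_t(z,z).$$
For fixed $\rho$, $Q_t$ is bounded on $E$ by (4.1), and it is norm-continuous in $t$, because the $t$-dependent coefficients have compact support.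

**The critical parameter.** At $t=0$, Hardy's inequality gives $\int|R|z^2dV\le C\rho^{-\tau}\|z\|_E^2$. So for $\rho\ge\rho_0$,
$$Q_0(z)\ge c\|z\|_E^2,\qquad c>0\text{ independent of }\rho. \tag{6.2}$$
Let $Y\in C_c^\infty(B_2)$ with $Y=1$ on $B_1$, and $y_\rho=Y((x-x_\rho)/\rho)$. On $\mathrm{supp}\nabla y_\rho$ the metric is $\delta$, so by (6.1) $Q_t(y_\rho)=8\rho\int|\nabla Y|^2-2t^2\rho\int(\partial_1\Phi)^2<0$ for $t=t_1$ large. Put
$$t^*=t^*_\rho=\sup\{t:Q_s\text{ is coercive on }E\text{ for all }s\in[0,t]\}\in(0,t_1].$$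
Coercivity is an open condition by norm-continuity. Hence $Q_{t^*}$ is not coercive, while $Q_{t^*}\ge0$.

**Lemma 6.2 (solutions).** Let $\rho\ge\rho_0$ and $t\in[0,t^*)$.
(a) For $\phi\in C^\infty(\partial M)$ there is a unique $w^\phi=w^\phi_{\rho,t}$ with $L_tw^\phi=0$, $w^\phi=\phi$ on $\partial M$, $w^\phi-\eta_\phi\in E$. It is smooth up to $\partial M$ and linear in $\phi$. If $\phi\ge0$, $\phi\not\equiv0$, then $w^\phi>0$ in the interior. Always $|w^\phi|\le\|\phi\|_\infty w^1$.
(b) $w^\phi=c(\phi,t)|x|^{-1}+O(|x|^{-2})$ at infinity, with $c$ linear in $\phi$, continuous in $t$, and positive if $\phi\ge0$, $\phi\not\equiv0$.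
(c) There is $\zeta_t$ with $L_t\zeta_t=0$, $\zeta_t=0$ on $\partial M$, $\zeta_t>0$ in the interior, $\zeta_t=1+c'_t|x|^{-1}+O(|x|^{-2})$, and $c'_t$ is continuous in $t$.
(d) $w^\phi$ and $\zeta_t$ are continuous in $t$ in $C^k$ on compact subsets of $\{1<|x|<\rho\}$, for each $k$.

*Proof.* (a) Write $w^\phi=\eta_\phi+z_t$. The equation is $Q_t(z_t,y)=-Q_t(\eta_\phi,y)$ for $y\in E$, solvable by Lax–Milgram. Regularity is standard. If $\phi\ge0$, then $w^-=\min(w^\phi,0)\in E$ by Section 4, and $Q_t(w^-)=Q_t(w^\phi,w^-)=0$. Coercivity gives $w^-=0$, and Harnack gives $w^\phi>0$ in the interior when $\phi\not\equiv0$. Applying order preservation to $\|\phi\|_\infty\pm\phi$ gives the last claim.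

(d) for $w^\phi$: the functional $Q_t(\eta_\phi,\cdot)$ does not depend on $t$, since $\eta_\phi$ lives in $\{|x|<2\}$. So $Q_s(z_s-z_t,y)=(Q_t-Q_s)(z_t,y)$, and coercivity of $Q_s$ with a constant uniform for $s$ near $t$ gives $\|z_s-z_t\|_E\to0$ as $s\to t$. In $\{1<|x|<\rho\}$ the function $w^\phi$ is $g$-harmonic for all $t$, because $R_g=0$, so interior estimates give continuity in $C^k$.

(b) For large $|x|$, $w=w^\phi$ is $\delta$-harmonic and $\int|x|^{-2}w^2<\infty$. The mean value property on $B(x,|x|/2)$ gives $|w(x)|^2\le C|x|^{-1}\int_{|y|\ge|x|/2}|y|^{-2}w^2\to0$. So $w=c|x|^{-1}+O(|x|^{-2})$, and the Kelvin transform of $w$ extends harmonically over $0$ with value $c$. If $w>0$, the mean value property gives $c>0$. The nonconstant spherical harmonics in the expansion of $w$ average to zero, so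
$$c=r\cdot\frac1{|S_r|}\oint_{S_r}w^\phi\,dA\quad\text{whenever }g_{\rho,t}=\delta\text{ on }\{|x|\ge r\},\text{ for example }r=12\rho. \tag{6.3}$$
The trace on $S_r$ is continuous in the $E$-norm, so $c$ is continuous in $t$. It is linear in $\phi$.

(c) Let $\eta$ be a fixed compactly supported cutoff equal to $1$ on $\{|x|\le12\rho\}$, and look for $\zeta_t=(1-\eta)+z_t$ with $z_t\in E$. The equation is $Q_t(z_t,y)=-Q_t(1-\eta,y)$. Here $\nabla\eta$ has compact support and $R_{g_{\rho,t}}(1-\eta)=0$, so the right side is a bounded functional (independent of $t$), and as before $z_t$ exists uniquely and is continuous in $t$ with values in $E$. At infinity $\zeta_t-1$ is $\delta$-harmonic with $\int|x|^{-2}(\zeta_t-1)^2<\infty$, so it has the stated expansion. Formula (6.3) applied to $\zeta_t-1$ on a large sphere outside $\mathrm{supp}\,\eta$ gives continuity of $c'_t$. Continuity in $C^k$ follows as in (d). Since $\zeta_t\to1$, $\min(\zeta_t,0)$ has compact support and zero trace, so it lies in $E$. Testing gives $Q_t(\min(\zeta_t,0))=0$,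 hence $\zeta_t\ge0$, and $\zeta_t>0$ in the interior by Harnack. $\square$

Let $\bar u$ denote the average of $u$ over $S_2$, and $m_\rho(t)=\overline{w^1_{\rho,t}}$, continuous on $[0,t^*)$.

**Lemma 6.3.** (A) $m_\rho(0)\to\bar h<1$ as $\rho\to\infty$. (B) For fixed $\rho\ge\rho_0$, $m_\rho(t_n)\to\infty$ whenever $t_n\uparrow t^*_\rho$.

*Proof.* **Step 1: (A).** By (6.2), $w^1_{\rho,0}-\eta_1$ is bounded in $E$ uniformly in $\rho$. If $z$ is a weak limit as $\rho\to\infty$, testing with $y\in C_c^\infty$ shows that $\eta_1+z$ is $g$-harmonic, so $\eta_1+z=h$ by uniqueness in Lemma 4.1. Convergence is smooth near $S_2$ by elliptic estimates.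

**Step 2: (B), a positive solution at $t^*$.** Suppose $m_\rho(t_n)$ is bounded along a subsequence. With $\rho$ fixed, the coefficients of $L_{t_n}$ are uniformly bounded, so Harnack bounds $w_n=w^1_{\rho,t_n}$ on compact subsets of $\mathrm{int}M$. In $\{1\le|x|\le2\}$, $w_n$ is $g$-harmonic and bounded by the maximum principle. Interior and boundary Schauder estimates give a subsequence converging smoothly on compact sets, up to $\partial M$, to $w^*\ge0$ with $L_{t^*}w^*=0$ and $w^*=1$ on $\partial M$, and $w^*>0$ by Harnack.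

**Step 3: (B), a zero mode at $t^*$.** Since $Q_{t^*}\ge0$ is not coercive, there are $z_n$ with $\|z_n\|_E=1$, $Q_{t^*}(z_n)\to0$, $z_n\rightharpoonup z$ in $E$. As $R$ has compact support, $\int Rz_n^2\to\int Rz^2$ by Rellich. If $z=0$, then $\liminf Q_{t^*}(z_n)=\liminf8\int|\nabla z_n|^2dV>0$, which is impossible. So $z\ne0$, and by lower semicontinuity $Q_{t^*}(z)=0$.

**Step 4: (B), contradiction.** For $y=w^*\psi\in C_c^\infty(\mathrm{int}M)$ we have $|\nabla y|^2=\langle\nabla w^*,\nabla(w^*\psi^2)\rangle+(w^*)^2|\nabla\psi|^2$. Using $L_{t^*}w^*=0$ tested against $w^*\psi^2$,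
$$Q_{t^*}(y)=8\int(w^*)^2|\nabla(y/w^*)|^2dV.$$
Approximate $z$ in $E$ by such $y$. Since $Q_{t^*}(y)\to Q_{t^*}(z)=0$, we get $\int_{K'}(w^*)^2|\nabla(z/w^*)|^2=0$ for every compact $K'\subset\mathrm{int}M$. So $z=\mathrm{const}\cdot w^*$. But $z$ has zero trace and $w^*=1$ on $\partial M$, so $z=0$, a contradiction. $\square$

**Lemma 6.4 (tuning).** Let $0<\sigma\le\frac12$, and let $\phi_1,\dots,\phi_d$ be as in Lemma 5.2. For all large $\rho$ there are $[t^-,t^+]\subset[0,t^*_\rho)$ and continuous functions $b,b_1,\dots,b_d$ on $[t^-,t^+]$ (depending on $\rho$) with $b(t^\pm)=1\pm\sigma$, $|b-1|\le\sigma$, $|b_i|\le C_3$ with $C_3$ independent of $\rho,\sigma$, such that, as $\rho\to\infty$,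
$$\sup_{t\in[t^-,t^+]}\Bigl(\|w^1-h-b(1-h)\|_{C^6(\bar V)}+\sum_i\|w^{\phi_i}-h_{\phi_i}-b_i(1-h)\|_{C^6(\bar V)}\Bigr)\to0.$$

*Proof.* **Step 1: definitions.** Put $a(s)=\bar h+s(1-\bar h)$. By Lemma 6.3, for large $\rho$ we have $m_\rho(0)<a(1-\sigma)$, and $m_\rho$ is unbounded. Let $t^+$ be the first time with $m_\rho=a(1+\sigma)$, and $t^-$ the last time before $t^+$ with $m_\rho=a(1-\sigma)$. Define $b,b_i$ by $\overline{w^1}=\bar h+b(1-\bar h)$ and $\overline{w^{\phi_i}}=\overline{h_{\phi_i}}+b_i(1-\bar h)$. These are continuous, $b(t^\pm)=1\pm\sigma$, and $|b-1|\le\sigma$ on $[t^-,t^+]$. Since $\overline{w^1}\le a(\frac32)\le2$, we have $|\overline{w^{\phi_i}}|\le2\|\phi_i\|_\infty$, which bounds $b_i$.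

**Step 2: convergence.** Suppose it fails along $\rho_n\to\infty$, $t_n\in[t^-,t^+]$. The functions $w^1$ and $w^{\phi_i}+(\|\phi_i\|_\infty+1)w^1=w^{\phi_i+\|\phi_i\|_\infty+1}$ are positive, $g$-harmonic on $\{|x|<\rho_n\}$, with bounded averages over $S_2$. On any fixed compact $K'\subset\mathrm{int}M$ containing $S_2$, Harnack for the fixed operator $\Delta_g$ on a fixed connected neighborhood of $K'$ bounds them for large $n$. The maximum principle in $\{1\le|x|\le2\}$ and Schauder estimates up to $\partial M$ give subsequences converging smoothly on compact sets, up to $\partial M$, to nonnegative harmonic functions on $M$ with the same boundary values, which are $\ge1$. So the limits are positive. By Lemma 4.2 and linearity the limits of $w^1$ and $w^{\phi_i}$ are $h+b'(1-h)$ and $h_{\phi_i}+b'_i(1-h)$. Taking averages, $b'=\lim b(t_n)$ and $b'_i=\lim b_i(t_n)$, which contradicts the failure. $\square$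

## 7. Localized deformation of scalar curvature

The method of this section is due to Corvino and Chruściel–Delay; we prove in full what we need. The purpose is to correct a small scalar curvature error inside $V$ by a tensor that vanishes to infinite order at $\partial V$, up to $d$ numbers $c_i$. We work with weights that decay exponentially at $\partial V$.

**Weights.** Let $\xi$ be a smooth function of $|y|$ on $\bar V$, with $0<\xi\le1$ in $V$, equal to $\min(|y|-1-\delta_0,R_0-|y|)$ near $\partial V$, and (after decreasing $s_0$) $\{\xi>s\}=V_s$ for $0\le s\le s_0$. Put $\varpi=e^{-1/\xi}$, $\ell=\kappa\xi^2$ with $\kappa$ small, and $B_y=\{|y'-y|<\ell(y)\}$. For small $\kappa$, $B_y\subset V$ and $\xi,\ell$ are comparable on $B_y$ to their values at $y$. So is $\varpi$, since $|1/\xi(y')-1/\xi(y)|\le C\kappa$ on $B_y$. In the variable $\omega=(y'-y)/\ell(y)$, all derivatives of $\varpi/\varpi(y)=\exp(1/\xi(y)-1/\xi(y'))$ are bounded uniformly in $y$, since $\ell^k|\partial^k(1/\xi)|\le C_k\xi^{k-1}\le C_k$ for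 $k\ge1$.

Fix $\alpha\in(0,1)$. Let $|F|_{k,\alpha;y}$ be the $C^{k,\alpha}$ norm on $B_y$ in the variable $\omega$, and let $\mathcal B$ be the Banach space of functions with
$$\|F\|_{\mathcal B}=\sup_{y\in V}\varpi(y)^{-3/4}|F|_{0,\alpha;y}<\infty.$$
*Equivalence of norms.* For fixed $\vartheta\in(0,1)$ and weights that are powers of $\varpi,\ell$, replacing $B_y$ by $\vartheta B_y$ in such suprema gives equivalent quantities. Indeed, for $p\in B_y$, values and derivatives at $p$ are controlled by the norm on $\vartheta B_p$, with comparable weights and scales. For $p,q\in B_y$, the Hölder quotient is controlled by the norm on $\vartheta B_p$ if $|p-q|<\vartheta\ell(p)$. Otherwise it is controlled by a constant times the sup, because $|p-q|/\ell(y)\ge c\vartheta$.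

Let $W$ be the Hilbert space with $\|u\|_W^2=\int_V\varpi(|u|^2+|\nabla u|^2+|\nabla^2u|^2)$. Fix $0\le\chi_0\in C_c^\infty(V_{s_0})$, $\chi_0\not\equiv0$, and put
$$W^\perp=\Bigl\{u\in W:\int\chi_0uf_i\,dV_g=0\ \forall i\Bigr\},\qquad G_{il}=\int\chi_0f_if_l\,dV_g.$$
$W^\perp$ is closed, and $G$ is positive definite, since an element of $K$ vanishing where $\chi_0>0$ is $0$. Fix a compact $V'\subset V$.

**Lemma 7.1.** There are $\varepsilon_0,C>0$ such that for each smooth $\hat g$ near $\bar V$ with $\|\hat g-g\|_{C^6(\bar V)}\le\varepsilon_0$ and $\mathrm{supp}R(\hat g)\cap\bar V\subset V'$ there are a tensor $k$ on $V$ and $c=c(\hat g)\in\mathbb R^d$ with: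
(i) $k$ extended by $0$ is smooth, and $\hat g+k$ is a metric;
(ii) $R(\hat g+k)=\sum c_ie_i$ on $V$, where $e_i=\chi_0f_i\,dV_g/dV_{\hat g}$;
(iii) $k$ and all its derivatives vanish at $\partial V$, $|k|\le C\|R(\hat g)\|_{C^1}$ and $|R(\hat g+k)-R(\hat g)-P_{\hat g}k|\le C\|R(\hat g)\|_{C^1}^2$;
(iv) $c$ is continuous in $\hat g$ with respect to $C^6(\bar V)$.

*Proof.* **Step 1 (coercivity).** The goal is: for $\hat g$ close to $g$ in $C^2(\bar V)$,
$$\|u\|_W^2\le C\int_V\varpi|P_{\hat g}^*u|^2\qquad(u\in W^\perp). \tag{7.1}$$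
We first prove, uniformly for $s\in[0,s_0]$, that $\|u\|_{H^2(V_s)}\le C\|P_g^*u\|_{L^2(V_s)}$ if $\int\chi_0uf_i\,dV_g=0$ for all $i$. If not, there are $s_n\to s$ and such $u_n$ with $\|u_n\|_{H^2(V_{s_n})}=1$ and $P_g^*u_n\to0$ in $L^2$. Pull back to $V$ by the diffeomorphisms $\Theta_{s_n}:V\to V_{s_n}$ that are affine in the radius; they converge smoothly to $\Theta_s$. By Rellich a subsequence of $u_n\circ\Theta_{s_n}$ converges strongly in $H^1(V)$. By (5.1) the second coordinate derivatives of $u_n$ are, up to an error tending to $0$ in $L^2$, linear expressions in $(u_n,\partial u_n)$ with fixed smooth coefficients. So the second derivatives of $u_n\circ\Theta_{s_n}$ also converge strongly in $L^2$. The limit gives $u\ne0$ in $H^2(V_s)$ with $P_g^*u=0$; by (5.2), $u\in K(V_s)=K|_{V_s}$. Also $\int\chi_0uf_i\,dV_g=0$ for all $i$, hence $\int\chi_0u^2=0$ and $u\equiv0$, a contradiction.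

Next we pass to weights. The function $\hat\varpi=e^{-1/\min(\xi,s_0)}$ is comparable to $\varpi$, and for $F\ge0$, by Fubini and $\{\xi>s\}=V_s$,
$$\int_V\hat\varpi F=\int_0^{s_0}(e^{-1/s})'\Bigl(\int_{V_s}F\Bigr)ds.$$
Integrating the squared unweighted inequality against $(e^{-1/s})'ds$ gives (7.1) for $\hat g=g$. For $\hat g$ near $g$, $|P_{\hat g}^*u-P_g^*u|\le\epsilon'(|u|+|\nabla u|+|\nabla^2u|)$ with $\epsilon'$ small is absorbed.

**Step 2 (linear problem).** The goal is to solve $P_{\hat g}k=F+\sum c_ie_i$ with estimates. Let $F\in\mathcal B$. Then $\int\varpi^{-1}F^2\le C\|F\|_{\mathcal B}^2$, so $\eta\mapsto\int F\eta$ is bounded on $W$. By (7.1) and Lax–Milgram there is a unique $u\in W^\perp$ with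
$$\int\varpi\langle P_{\hat g}^*u,P_{\hat g}^*\eta\rangle dV_{\hat g}=\int F\eta\,dV_{\hat g}\qquad\forall\eta\in W^\perp, \tag{7.2}$$
and $\|u\|_W\le C\|F\|_{\mathcal B}$. The difference of the two sides, as a functional of $\eta\in W$, kills $W^\perp$, which is the common kernel of $d$ functionals. So it equals $\sum c_i\int\chi_0f_i\eta\,dV_g=\sum c_i\int e_i\eta\,dV_{\hat g}$. In particular $P_{\hat g}(\varpi P_{\hat g}^*u)=F+\sum c_ie_i$ as distributions. Testing with $\eta=f_l\in W$,
$$\sum_ic_iG_{il}=\int\varpi\langle P^*_{\hat g}u,P^*_{\hat g}f_l\rangle dV_{\hat g}-\int Ff_l\,dV_{\hat g}, \tag{7.3}$$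
which determines $c$ and gives $|c|\le C\|F\|_{\mathcal B}$. Both $u$ and $c$ are linear in $F$.

The symbol of $P_{\hat g}^*$ at a covector $p$ is $\pm(p\otimes p-|p|^2\hat g)$, with square norm $(1-2+3)|p|^4=2|p|^4$. So $P_{\hat g}\varpi P_{\hat g}^*$ is a fourth-order elliptic operator with coefficients smooth in $V$, and $u\in C^{4,\alpha}_{loc}(V)$. To get estimates write $\ell=\ell(y)$ and
$$\frac{\ell^4}{\varpi(y)}P_{\hat g}(\varpi P_{\hat g}^*u)=(\ell^2P_{\hat g})\Bigl(\frac\varpi{\varpi(y)}\,\ell^2P_{\hat g}^*u\Bigr).$$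
In the variable $\omega$ this operator on the unit ball is uniformly elliptic, with coefficients bounded in $C^{0,\alpha}$ uniformly in $y$ and $\hat g$; at most four derivatives of $\hat g$ and their Hölder norms enter. Since $\|u\|_{L^2(d\omega)}\le C\ell^{-3/2}\varpi^{-1/2}\|u\|_W$ on $B_y$, and since the $e_i$ have fixed compact support in $V$, interior Schauder estimates on $\frac12B_y$, hence (equivalence of norms) on $B_y$, give
$$|u|_{4,\alpha;y}\le C\bigl(\ell^{-3/2}\varpi^{-1/2}\|u\|_W+\ell^4\varpi^{-1}\varpi^{3/4}\|F\|_{\mathcal B}\bigr)+C\|F\|_{\mathcal B}\le C\ell^{-3/2}\varpi^{-1/2}\|F\|_{\mathcal B},$$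
with $\ell,\varpi$ evaluated at $y$. For $k_F:=\varpi P_{\hat g}^*u$ we lose $\ell^{-2}$ and gain $\varpi$, so
$$|k_F|_{2,\alpha;y}\le C\varpi^{1/2}\ell^{-4}\|F\|_{\mathcal B},\qquad P_{\hat g}k_F=F+\sum c_ie_i. \tag{7.4}$$

**Step 3 (nonlinear problem).** The goal is to choose $F$ so that $R(\hat g+k_F)=\sum c_ie_i$. Let $\mathcal Q(k)=R(\hat g+k)-R(\hat g)-P_{\hat g}k$. In the variable $\omega$, $\ell^2R$ is a smooth function $\mathcal F$ of the metric components and their first two derivatives. With $J,j,j'$ the 2-jets of $\hat g,k,k'$ in $\omega$,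
$$\ell^2(\mathcal Q(k)-\mathcal Q(k'))=\int_0^1\bigl[D\mathcal F(J+j'+s(j-j'))-D\mathcal F(J)\bigr](j-j')\,ds.$$
So for small $k,k'$
$$|\mathcal Q(k)-\mathcal Q(k')|_{0,\alpha;y}\le C\ell^{-2}\bigl(|k|_{2,\alpha;y}+|k'|_{2,\alpha;y}\bigr)|k-k'|_{2,\alpha;y}. \tag{7.5}$$
By (7.4), $|k_F|_{2,\alpha;y}\le C\|F\|_{\mathcal B}$. Multiplying (7.5) by $\varpi^{-3/4}$ leaves the factor $\varpi^{-3/4}\ell^{-2}\varpi\,\ell^{-8}=\varpi^{1/4}\ell^{-10}$, which is bounded. Hence $\|\mathcal Q(k_F)-\mathcal Q(k_{F'})\|_{\mathcal B}\le C(\|F\|_{\mathcal B}+\|F'\|_{\mathcal B})\|F-F'\|_{\mathcal B}$. So there is $\delta_*>0$, uniform in $\hat g$, such that if $\|R(\hat g)\|_{\mathcal B}\le\delta_*/2$, then $F\mapsto-R(\hat g)-\mathcal Q(k_F)$ is a $\frac12$-contraction of the closed $\delta_*$-ball of $\mathcal B$ into itself. Since $R(\hat g)$ is supported in $V'$, $\|R(\hat g)\|_{\mathcal B}\le C\|R(\hat g)\|_{C^1}$, which is small if $\varepsilon_0$ is small, because $R(g)=0$. The fixed point satisfies $\|F\|_{\mathcal B}\le2\|R(\hat g)\|_{\mathcal B}$,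 and with $k=k_F$
$$R(\hat g+k)=R(\hat g)+F+\sum c_ie_i+\mathcal Q(k)=\sum c_ie_i.$$
This is (ii). The bounds in (iii) follow from (7.4) and (7.5) with $k'=0$. For $\delta_*$ small, $\hat g+k$ is a metric.

**Step 4 (smoothness at $\partial V$).** The goal is that $k$ extends smoothly by $0$. Write $R(g)=A(g)\partial^2g+B(g)(\partial g,\partial g)$ with $A,B$ smooth in the components. Then
$$R(\hat g+k)-R(\hat g)=A(\hat g+k)\partial^2k+[A(\hat g+k)-A(\hat g)]\partial^2\hat g+\bigl[B(\hat g+k)(\partial\hat g+\partial k,\partial\hat g+\partial k)-B(\hat g)(\partial\hat g,\partial\hat g)\bigr]$$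
is linear in $(\partial^2k,\partial k,k)$ with coefficients smooth in $(y',k,\partial k)$. Insert $k=\varpi P_{\hat g}^*u$ and regard the coefficients as known. Then $u$ solves a linear fourth-order equation with right side $-R(\hat g)+\sum c_ie_i$, smooth and compactly supported in $V$. It is uniformly elliptic because $k$ is $C^0$-small. In the variable $\omega$, after multiplication by $\ell(y)^4/\varpi(y)$, $\partial k$ enters the coefficients only as $\partial_\omega k$ with nonnegative powers of $\ell$. So if $|k|_{j,\alpha;y}$ is bounded uniformly in $y$, the coefficients are bounded in $C^{j-1,\alpha}$ on $B_y$. For $j=2$ the hypothesis holds by (7.4). If it holds for some $j\ge2$, Schauder regularity and estimates give $u\in C^{j+3,\alpha}_{loc}$ and, as in Step 2, $|u|_{j+3,\alpha;y}\le C_j\ell^{-3/2}\varpi^{-1/2}$. Hence $|k|_{j+1,\alpha;y}\le C_j\varpi^{1/2}\ell^{-4}$, which is bounded. By induction $|\partial^Nk|\le C_N\varpi^{1/2}\ell^{-4-N}\to0$ at $\partial V$ for every $N$. So $k$ extends smoothly by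 $0$, which gives (i) and the rest of (iii).

**Step 5 (continuity of $c$).** Let $\hat g_n\to\hat g$ in $C^6(\bar V)$, all admissible, with fixed points $F_n$ and $u_n,c_n$. By the uniform bounds, along a subsequence $u_n\rightharpoonup u_*$ in $W$, $u_n\to u_*$ in $C^4_{loc}$, $F_n\to F_*$ locally uniformly, $c_n\to c_*$, and $\|F_*\|_{\mathcal B}\le\delta_*$. For fixed $\eta\in W$, $P^*_{\hat g_n}\eta\to P^*_{\hat g}\eta$ strongly and $P^*_{\hat g_n}u_n\rightharpoonup P^*_{\hat g}u_*$ weakly in $L^2(\varpi)$. Since $|F_n|\le\delta_*\varpi^{3/4}$ and $\varpi^{3/4}|\eta|$ is integrable (Cauchy–Schwarz: $\varpi^{3/4}|\eta|=\varpi^{1/4}\cdot\varpi^{1/2}|\eta|$), dominated convergence applies to $\int F_n\eta$. So (7.2) and (7.3) pass to the limit; note that $W^\perp$ and $G$ do not depend on $\hat g$. Hence $u_*,c_*$ are the solution and multiplier associated with $F_*$ and $\hat g$. The equation $F_n=-R(\hat g_n)-\mathcal Q(k_{F_n})$ passes to the limit pointwise, because $k_{F_n}\to k_{F_*}$ in $C^2_{loc}$. By uniqueness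 $F_*$ is the fixed point for $\hat g$ and $c_*=c(\hat g)$. Every subsequence has such a further subsequence, so $c(\hat g_n)\to c(\hat g)$. $\square$

Fix $1+\delta_0<r_1<r_2<R_0$ and a smooth cutoff $\chi$ depending on $|x|$, $0\le\chi\le1$, $\chi=0$ on $\{|x|\le r_1\}$, $\chi=1$ on $\{|x|\ge r_2\}$. Use Lemma 7.1 with $V'=\{r_1\le|x|\le r_2\}$. The next lemma computes the $d$ leftover numbers to first order: they are the fluxes (5.3).

**Lemma 7.2.** If $v$ is $g$-harmonic near $\bar V$ with $\nu:=\|v\|_{C^6(\bar V)}$ small, then Lemma 7.1 applies to $\hat g=(1+\chi v)^4g$, and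
$$\sum_ic_iG_{il}=-8\beta_l(v)+O(\nu^2),$$
with constant depending only on $g,V,\chi,\chi_0$.

*Proof.* By (1.3), $R(\hat g)=-8(1+\chi v)^{-5}\Delta_g(\chi v)$. It is supported in $V'$, since $\Delta_gv=0$, and is $O(\nu)$ in $C^1$. So Lemma 7.1 applies. By (ii) and (iii) there,
$$\sum_ic_iG_{il}=\int_Vf_lR(\hat g+k)\,dV_{\hat g}=\int_Vf_lR(\hat g)\,dV_{\hat g}+\int_Vf_lP_{\hat g}k\,dV_{\hat g}+O(\nu^2).$$
Since $k$ vanishes to infinite order at $\partial V$ and $P_g^*f_l=0$, the middle term is $\int\langle k,(P_{\hat g}^*-P_g^*)f_l\rangle dV_{\hat g}=O(\nu)\cdot O(\nu)$. Since $dV_{\hat g}=(1+\chi v)^6dV_g$,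
$$\int_Vf_lR(\hat g)\,dV_{\hat g}=-8\int_Vf_l(1+\chi v)\Delta_g(\chi v)\,dV_g=-8\int_Vf_l\Delta_g(\chi v)\,dV_g+O(\nu^2).$$
By Green's formula the last integral is $\beta_l(v)$, because $f_l$ is harmonic, $\chi v=0$ near the inner boundary of $V$, and $\chi v=v$ near $S_{R_0}$. $\square$

## 8. Solving for the parameters by degree

**Step 1: the family.** We set up $d+1$ parameters. Let $0<\sigma\le\frac12$ be small, to be fixed, and $\rho$ large. Use Lemma 6.4. Let $\sigma_1=\kappa_1\sigma$ with $0<\kappa_1\le\frac12$ fixed, independent of $\sigma,\rho$, so that $\kappa_1dC_3\le\frac12$ and $\kappa_1\sum\|\phi_i\|_\infty<1$. On the box $\mathfrak B=\{a\in\mathbb R^d:|a|_\infty\le\sigma_1\}\times[t^-,t^+]$ put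
$$w_{a,t}=w^1_{\rho,t}+\sum a_iw^{\phi_i}_{\rho,t}+\varepsilon_\rho\zeta_t,\qquad A(a,t)=b(t)+\sum a_ib_i(t).$$
Since $1+\sum a_i\phi_i>0$, Lemma 6.2 gives $w_{a,t}>0$, $L_tw_{a,t}=0$, and near infinity
$$w_{a,t}=\varepsilon_\rho+c_{a,t}|x|^{-1}+O(|x|^{-2}),\qquad c_{a,t}=c^0_{a,t}+\varepsilon_\rho c'_t. \tag{8.1}$$
Here $c^0_{a,t}>0$ is the coefficient belonging to $w^{1+\sum a_i\phi_i}$. It is affine in $a$ with coefficients continuous in $t$, so $\min_{\mathfrak B}c^0>0$ by compactness, and $c'_t$ is bounded. For each $\rho$ choose $\varepsilon_\rho>0$ so small that on $\mathfrak B$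
$$0<2\varepsilon_\rho c_{a,t}<\frac1\rho,\qquad\|\varepsilon_\rho\zeta_t\|_{C^6(\bar V)}<\frac1\rho. \tag{8.2}$$

**Step 2: cutting off and correcting.** We return to $g$ near $\partial M$. Let $v_{a,t}=w_{a,t}-1$, which is $g$-harmonic near $\bar V$. By Lemma 6.4 and $1=h+(1-h)$, uniformly on $\mathfrak B$ as $\rho\to\infty$, in $C^6(\bar V)$,
$$v_{a,t}=\sum a_ih_{\phi_i}+(A-1)(1-h)+o(1),\qquad|A-1|\le\sigma+\sigma_1dC_3\le\tfrac32\sigma. \tag{8.3}$$
So $\|v_{a,t}\|_{C^6(\bar V)}\le C\sigma$ for $\rho\ge\rho(\sigma)$, and for $\sigma$ small Lemmas 7.1 and 7.2 apply to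
$$\hat g_{a,t}=(1+\chi v_{a,t})^4g_{\rho,t}.$$
This is a metric on all of $M$, because $1+\chi v=(1-\chi)+\chi w>0$. Near $\bar V$ it is $(1+\chi v)^4g$, since $g_{\rho,t}=g$ on $\{|x|\le\rho\}\supset\bar V$. We obtain $k_{a,t}$ and $c(a,t)$. By Lemma 6.2(d), $w_{a,t}$ is continuous in $(a,t)$ in $C^6(\bar V)$, so $c(a,t)$ is continuous on $\mathfrak B$ by Lemma 7.1(iv).

**Step 3: the map.** We want a zero of $c$. Put $\Psi(a,t)=(G\,c(a,t),A(a,t)-1)\in\mathbb R^{d+1}$ and $q(a,t)=(a,A(a,t)-1)$. By Lemma 7.2 and (8.3),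
$$\Psi=\Lambda q+\mathcal E,\qquad\Lambda(a,\tau)=\Bigl(-8\sum a_i\beta(h_{\phi_i})-8\tau\,\beta(1-h),\ \tau\Bigr),\qquad|\mathcal E|\le C\sigma^2+o_{\rho\to\infty}(1).$$
The matrix $\Lambda$ is block triangular, invertible by Lemma 5.2, and independent of $\sigma,\rho$.

**Step 4: degree.** Use the maximum norm for $q$. On $\partial\mathfrak B$ either $|a|_\infty=\kappa_1\sigma$, or $t=t^\pm$ and $|A-1|\ge\sigma-\sigma_1dC_3\ge\sigma/2$. So $|q|\ge\kappa_1\sigma$ there. The same bound holds along the homotopy $(a,b(t)-1+s\sum a_ib_i(t))$, $s\in[0,1]$. At $s=0$ this is the product map $(a,b(t)-1)$ with $b(t^\pm)-1=\pm\sigma$, which has degree $1$ at $0$. Homotopy invariance of the Brouwer degree gives $\deg(\Lambda q,\mathfrak B,0)=\pm1$. Moreover $|\Lambda q|\ge\lambda\kappa_1\sigma$ on $\partial\mathfrak B$ with $\lambda>0$ fixed. Fix $\sigma$ so small that $C\sigma^2<\frac12\lambda\kappa_1\sigma$, and then take $\rho$ so large that the $o(1)$ term is also less than $\frac12\lambda\kappa_1\sigma$. Then $|\mathcal E|<|\Lambda q|$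 on $\partial\mathfrak B$, so $\deg(\Psi,\mathfrak B,0)=\pm1$, and there is $(a,t)\in\mathfrak B$ with $\Psi(a,t)=0$. Since $G$ is invertible, $c(a,t)=0$. (If $d=0$, there is no $c$ and any $t\in[t^-,t^+]$ works.)

**Step 5: the metric.** For this $(a,t)$ let $\tilde g=\hat g_{a,t}+k_{a,t}$, with $k$ extended by $0$. It is a smooth metric on $M$, and we check it region by region.

- On $\{1\le|x|\le1+\delta_0\}$: $\chi=0$ and $k=0$, so $\tilde g=g$.
- On $V$: $R_{\tilde g}=\sum c_ie_i=0$.
- For $|x|\ge R_0$: $\chi=1$ and $k=0$, so $\tilde g=w_{a,t}^4g_{\rho,t}$ with $L_tw_{a,t}=0$, and $R_{\tilde g}=0$ by (1.3).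
- Near infinity: $g_{\rho,t}=\delta$, so $\tilde g=w_{a,t}^4\delta$ with $w_{a,t}$ $\delta$-harmonic as in (8.1). With $X=\varepsilon_\rho^2x$, (1.2) shows that $\tilde g$ is AF with $m_{ADM}(\tilde g)=2\varepsilon_\rho c_{a,t}\in(0,\frac1\rho)$ by (8.2).

Letting $\rho\to\infty$ gives masses in $(0,\epsilon)$ for every $\epsilon>0$. With the reduction (2.1) this proves Theorem 2.1, and with it Corollary 2.2. $\square$
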